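\title{Schur positivity of powers of geometric sums on a circle in $SU(3)$}

\begin{abstract}
Let $v_1,v_2,v_3$ be nonzero coprime integers with sum zero, and let $F_{a,b}=(1+z+\cdots+z^{b-1})^a(1+z^{-1}+\cdots+z^{-(b-1)})^a$. We answer a question from a paper of Joswig, Kummer, Thom and Yun in the affirmative: there are $a_0,b_0$ such that for all $a\ge a_0$ and all $b$ divisible by $b_0$ a positive integer multiple of $F_{a,b}$ is obtained from a Schur positive symmetric polynomial in three variables by the substitution $x_i=z^{v_i}$. This follows from a known membership statement and a sharper theorem: for $a$ large and $b$ large in terms of $a$, such a Schur positive polynomial exists as soon as $F_{a,b}$ is the specialization of any symmetric polynomial with rational coefficients. For $v=(1,1,-2)$ this happens exactly when $3$ divides $b$. The proof lifts the B-spline that describes the coefficients of $F_{a,b}$ to a positive radial function on $\mathbb{R}^8$, samples its projection to the plane on the weight lattice of $SU(3)$, and removes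 the error by a division algorithm with polynomial bounds.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $v=(v_1,v_2,v_3)\in\mathbb{Z}^3$ is a fixed vector with
\begin{equation}\label{eq:v}
v_1+v_2+v_3=0,\qquad v_1v_2v_3\neq0,\qquad \gcd(v_1,v_2,v_3)=1 .
\end{equation}
For a symmetric polynomial $P\in\mathbb{Q}[x_1,x_2,x_3]$ let $P_v(z)=P(z^{v_1},z^{v_2},z^{v_3})\in\mathbb{Q}[z^{\pm1}]$, and let $\mathcal{A}_v$ be the ring of all these Laurent polynomials $P_v$. For a partition $\lambda=(\lambda_1\ge\lambda_2\ge\lambda_3\ge0)$ the Schur polynomial is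
\[
s_\lambda(x_1,x_2,x_3)=\frac{\det\bigl(x_i^{\lambda_j+3-j}\bigr)}{\det\bigl(x_i^{3-j}\bigr)} .
\]
The Schur polynomials form a basis of the space of symmetric polynomials. A symmetric polynomial is \emph{Schur positive} if it is a nonzero linear combination of Schur polynomials with nonnegative rational coefficients. We call a Laurent polynomial $F$ \emph{Schur positive along $v$} if $NF=P_v$ for some integer $N\ge1$ and some Schur positive $P$. Because of the multiplier $N$, it makes no difference whether the coefficients of $P$ in the Schur basis are required to be integers. The Laurent polynomials studied here are, for integers $a,b\ge1$,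
\[
F_{a,b}=(1+z+\cdots+z^{b-1})^a\,(1+z^{-1}+\cdots+z^{-(b-1)})^a .
\]

These definitions have a meaning in representation theory. The map $z\mapsto\operatorname{diag}(z^{v_1},z^{v_2},z^{v_3})$ sends the unit circle into $SU(3)$ because $\sum v_i=0$, and it is injective because $\gcd(v)=1$. The irreducible characters of $SU(3)$ are the Schur polynomials in the eigenvalues. A Laurent polynomial with nonnegative integer coefficients is the character of a representation of the circle, and $F_{a,b}$ is the character of $(U_b\otimes U_b^*)^{\otimes a}$, where $U_b$ has the weights $0,1,\dots,b-1$. So $F_{a,b}$ is Schur positive along $v$ exactly when a direct sum of copies of $(U_b\otimes U_b^*)^{\otimes a}$ is the restriction of a representation of $SU(3)$.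

There is a linear obstruction: a polynomial that is Schur positive along $v$ lies in $\mathcal{A}_v$, since $NF=P_v$ gives $F=(P/N)_v$. Take $v=(1,1,-2)$. The ring $\mathcal{A}_v$ is generated by the images $e_1=2z+z^{-2}$ and $e_2=z^2+2z^{-1}$ of the elementary symmetric polynomials, and the derivatives $e_1'=2(1-z^{-3})$ and $e_2'=2z(1-z^{-3})$ vanish at the cube roots of unity. Hence so does the derivative of every element of $\mathcal{A}_v$, and $F_{1,2}=z+2+z^{-1}$, whose derivative is $1-z^{-2}$, is not in $\mathcal{A}_v$. On the other hand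
\[
F_{1,3}=z^2+2z+3+2z^{-1}+z^{-2}=3+e_1+e_2
\]
is Schur positive along $v$, as $e_1$ and $e_2$ come from $s_{(1,0,0)}$ and $s_{(1,1,0)}$. For general $v$ the linear obstruction is known to disappear when $a$ is large and $b$ is sufficiently divisible. We use this fact without proof.

\begin{proposition}[known]\label{prop:known}
There are integers $a_0',b_0'>0$, depending on $v$, such that $F_{a,b}\in\mathcal{A}_v$ for all $a\ge a_0'$ and all $b$ divisible by $b_0'$.
\end{proposition}

The question, which comes from \cite{JKTY}, is whether the same statement holds with Schur positivity along $v$ in place of membership in $\mathcal{A}_v$. One is led to guess that it does. The coefficients of $F_{a,b}/b^{2a}$ are the distribution of a sum of $2a$ independent uniform variables, a bell-shaped sequence, and there is much freedom in choosing $P$: the specializations $(s_\lambda)_v$ form a family with two parameters, while the conditions to be met, one for each power of $z$, form a family with one parameter. The doubt concerns the ends of the sequence.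 The extreme coefficients of $F_{a,b}$ equal $1$, while the sum of all coefficients is $b^{2a}$; few Schur polynomials reach the extreme exponents without exceeding them, and an argument by approximation is too coarse to see coefficients this small. The guess is nevertheless correct.

\begin{theorem}\label{thm:main}
There are integers $a_0,b_0>0$ such that for all $a\ge a_0$ and all $b$ divisible by $b_0$ there are an integer $N\ge1$ and a Schur positive symmetric polynomial $P$ in three variables with $N\cdot F_{a,b}=P_v$.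
\end{theorem}

We prove a sharper statement, in which no divisibility is assumed and the linear obstruction is the only one.

\begin{theorem}\label{thm:sharp}
There is $a_*=a_*(v)$ such that for every $a\ge a_*$ there is $b_*(a)$ with the following property: for all $b\ge b_*(a)$, the polynomial $F_{a,b}$ is Schur positive along $v$ if and only if $F_{a,b}\in\mathcal{A}_v$.
\end{theorem}

\begin{corollary}\label{cor:112}
Let $v=\pm(1,1,-2)$ up to permutation, $a\ge a_*$ and $b\ge\max(2,b_*(a))$. Then $F_{a,b}$ is Schur positive along $v$ if and only if $3\mid b$.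
\end{corollary}

The threshold $b_*(a)$ depends on $a$, whereas $b_0$ in Theorem~\ref{thm:main} must not. Multiplicativity in $a$ bridges this gap, and it is here, and only here, that Proposition~\ref{prop:known} is used.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:sharp}]
Let $a_0=\max(a_0',a_*)$ and let $b_0$ be a multiple of $b_0'$ with $b_0\ge b_*(a)$ for the finitely many $a$ with $a_0\le a<2a_0$. Let $b_0\mid b$. If $a_0\le a<2a_0$, then $F_{a,b}\in\mathcal{A}_v$ by Proposition~\ref{prop:known} and $b\ge b_*(a)$, so $F_{a,b}$ is Schur positive along $v$ by Theorem~\ref{thm:sharp}. An arbitrary $a\ge a_0$ can be written as $a=qa_0+r$ with $q\ge1$ and $0\le r<a_0$, so it is the sum of $a_0+r$ and $q-1$ copies of $a_0$, all in $[a_0,2a_0-1]$. Now $F_{a,b}F_{a',b}=F_{a+a',b}$ and $(PP')_v=P_vP'_v$, and a product of Schur positive polynomials is Schur positive, because $s_\lambda s_\mu$ is a combination of Schur polynomials with nonnegative integer coefficients (the Littlewood--Richardson rule). Hence $F_{a,b}$ is Schur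 positive along $v$.
\end{proof}

The ``only if'' part of Theorem~\ref{thm:sharp} was shown above. Sections~\ref{sec:lattice}--\ref{sec:proof} prove the ``if'' part; Section~\ref{sec:small} shows its two ideas on small cases and describes the plan. Section~\ref{sec:112} proves Corollary~\ref{cor:112}.

\section{Characters on the weight lattice}\label{sec:lattice}

\subsection{Normalization and notation}
Permuting the entries of $v$ does not change $P_v$. Also $P_{-v}(z)=P_v(z^{-1})$ and $F_{a,b}(z)=F_{a,b}(z^{-1})$, so $v$ may be replaced by $-v$. If two entries of $v$ agree, then $v=(m,m,-2m)$ up to permutation and $m=\pm1$ by coprimality. We may therefore assume one of two cases: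
\[
\text{(I)}\quad v_1>v_2>v_3,\qquad\qquad \text{(II)}\quad v=(1,1,-2).
\]

Let $\mathbb{E}=\{\xi\in\mathbb{R}^3:\xi_1+\xi_2+\xi_3=0\}$ with the Euclidean norm, and let $L\subset\mathbb{E}$ be the orthogonal projection of $\mathbb{Z}^3$. Thus $L\cong\mathbb{Z}^3/\mathbb{Z}(1,1,1)$ is a lattice of rank two, the weight lattice of $SU(3)$. The group $W=S_3$ acts on $\mathbb{E}$ and $L$ by permuting coordinates; $w_0$ denotes the transposition of the coordinates $1$ and $3$. The \emph{positive roots} are the three linear forms $\alpha(\xi)=\xi_i-\xi_j$ with $i<j$. They take integer values on $L$ and satisfy $|\alpha(\xi)|\le\sqrt2\,|\xi|$. Let $\Pi$ be their product, and let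
\[
L^+=\{\Lambda\in L:\Lambda_1>\Lambda_2>\Lambda_3\},\qquad \rho=(1,0,-1)\in L^+ .
\]
On $L^+$ we have $\Pi\ge1\cdot1\cdot2=2$. A point of $L$ on which no root vanishes is $w\Lambda$ for a unique pair $(w,\Lambda)\in W\times L^+$; the other points are said to lie on a \emph{wall}.

Since $\sum v_i=0$, the number $\kappa\cdot v$ can be computed from any representative of $\kappa\in L$ in $\mathbb{Z}^3$, so it is an integer. Since $\gcd(v)=1$, the map $\kappa\mapsto\kappa\cdot v$ sends $L$ onto $\mathbb{Z}$, and its kernel is $\mathbb{Z}u$ for some $u\ne0$ orthogonal to $v$. So for every integer $k$ the line $\{\xi\cdot v=k\}$ in $\mathbb{E}$ contains points of $L$, with spacing $|u|$. The point of this line closest to the origin is its \emph{foot point} $kv/|v|^2$.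

Let $\mathbb{R}[L]$ be the group ring, with basis $x^\kappa$, $\kappa\in L$. It is the quotient of the Laurent ring in $x_1,x_2,x_3$ by the relation $x_1x_2x_3=1$, and it is a Laurent ring in two variables, hence a domain. The substitution $x_i=z^{v_i}$ factors through the ring homomorphism $x^\kappa\mapsto z^{\kappa\cdot v}$, which we call \emph{specialization}. Every $\Lambda\in L^+$ has a unique representative $(p,q,0)$ with integers $p>q>0$, so $\Lambda$ is $\rho$ plus the projection of the partition $\lambda=(p-2,q-1,0)$; the other partitions with this property are $\lambda+m(1,1,1)$, and $s_{\lambda+(1,1,1)}=x_1x_2x_3s_\lambda$. So the image $s_\Lambda\in\mathbb{R}[L]$ of $s_\lambda$ depends only on $\Lambda$. Let $\chi_\Lambda=(s_\lambda)_v$ be its specialization, and let $\mathcal{A}_{\mathbb{R}}\supset\mathcal{A}_v$ be the real span of the $\chi_\Lambda$. In $\mathbb{R}[L]$ the definition of $s_\lambda$ reads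
\begin{equation}\label{eq:bialt}
s_\Lambda\cdot\mathrm{Alt}_\rho=\mathrm{Alt}_\Lambda,\qquad \mathrm{Alt}_\Lambda=\sum_{w\in W}\operatorname{sgn}(w)x^{w\Lambda},\qquad \mathrm{Alt}_\rho=x^\rho\prod_{i<j}\Bigl(1-\frac{x_j}{x_i}\Bigr),
\end{equation}
the last identity being the Vandermonde determinant.

A function $c\colon L\to\mathbb{R}$ is \emph{antisymmetric} if $c(w\kappa)=\operatorname{sgn}(w)c(\kappa)$. It then vanishes on the walls and is determined by its values on $L^+$; we extend functions on $L^+$ to $L$ in this way without further mention. For finitely supported antisymmetric $c$ put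
\[
\chi[c]=\sum_{\Lambda\in L^+}c(\Lambda)\chi_\Lambda .
\]
Our task is to find $c$ with $c\ge0$ on $L^+$ and $\chi[c]=F_{a,b}$.

\subsection{Numerators}
A character $\chi_\Lambda$ has many terms, while the numerator in \eqref{eq:bialt} has six, so we compare Laurent polynomials after multiplying by the denominator. In case II the specialization of $\mathrm{Alt}_\rho$ is zero, because $x_1$ and $x_2$ have the same image, and we differentiate first, as in l'H\^opital's rule. Put $\eta\equiv1$ in case I and $\eta(\kappa)=\kappa_1-\kappa_2$ in case II, and let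
\[
N_\Lambda=\sum_{w\in W}\operatorname{sgn}(w)\,\eta(w\Lambda)\,z^{w\Lambda\cdot v},\qquad \Delta_v=N_\rho .
\]

\begin{lemma}\label{lem:num}
We have $\chi_\Lambda\Delta_v=N_\Lambda$ for $\Lambda\in L^+$, and for finitely supported antisymmetric $c$
\begin{equation}\label{eq:num}
\chi[c]\,\Delta_v=\sum_{\kappa\in L}c(\kappa)\eta(\kappa)z^{\kappa\cdot v}.
\end{equation}
Moreover
\begin{equation}\label{eq:Delta}
\Delta_v=z^{v_1-v_3}\prod_{i<j}\bigl(1-z^{-(v_i-v_j)}\bigr)\ \ \text{in case I},\qquad \Delta_v=2z^3(1-z^{-3})^2\ \ \text{in case II},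
\end{equation}
and $\Delta_v(z^{-1})=\epsilon\Delta_v(z)$ with $\epsilon=-1$ in case I and $\epsilon=+1$ in case II.
\end{lemma}

\begin{proof}
In case I specialize \eqref{eq:bialt}. In case II let $\partial$ be the derivation $x^\kappa\mapsto(\kappa_1-\kappa_2)x^\kappa$ of $\mathbb{R}[L]$. Then $(\partial s_\Lambda)\mathrm{Alt}_\rho+s_\Lambda\,\partial\mathrm{Alt}_\rho=\partial\mathrm{Alt}_\Lambda$; the first term specializes to zero, and $\partial\mathrm{Alt}_\Lambda$ specializes to $N_\Lambda$. Formula \eqref{eq:num} follows because $c(\Lambda)\operatorname{sgn}(w)=c(w\Lambda)$ and $c$ vanishes on the walls.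

In case I, \eqref{eq:Delta} is the specialization of the product in \eqref{eq:bialt}; it equals $\prod_{i<j}(z^{(v_i-v_j)/2}-z^{-(v_i-v_j)/2})$, whose three factors change sign under $z\mapsto z^{-1}$. In case II let $\Lambda$ have the representative $(p,q,0)$. The permutations $(p,q,0)$, $(0,p,q)$, $(q,0,p)$ are even, with $\eta=p-q,\,-p,\,q$ and exponents $p+q$, $p-2q$, $q-2p$. Exchanging the first two coordinates changes both $\operatorname{sgn}$ and $\eta$ by a sign and keeps the exponent, so
\begin{equation}\label{eq:NII}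
N_\Lambda=2(p-q)z^{p+q}-2p\,z^{p-2q}+2q\,z^{q-2p}.
\end{equation}
For $\rho$ we have $(p,q)=(2,1)$ and $\Delta_v=2z^3-4+2z^{-3}$.
\end{proof}

\subsection{Duality and leading terms}
For $\Lambda\in L^+$ let $\Lambda^*=-w_0\Lambda=(-\Lambda_3,-\Lambda_2,-\Lambda_1)\in L^+$; note $\rho^*=\rho$ and $|\Lambda^*|=|\Lambda|$. The automorphism $x^\kappa\mapsto x^{-\kappa}$ sends $\mathrm{Alt}_\Lambda$ to $\sum_w\operatorname{sgn}(w)x^{ww_0\Lambda^*}=-\mathrm{Alt}_{\Lambda^*}$, so by \eqref{eq:bialt} it sends $s_\Lambda$ to $s_{\Lambda^*}$. Hence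
\begin{equation}\label{eq:dual}
\chi_{\Lambda^*}(z)=\chi_\Lambda(z^{-1}),\qquad N_{\Lambda^*}(z)=\epsilon N_\Lambda(z^{-1}).
\end{equation}
Call a Laurent polynomial $G$ \emph{even} if $G(z)=G(z^{-1})$. The sums $\chi_\Lambda+\chi_{\Lambda^*}$ are even, like $F_{a,b}$. If $G$ is even, the coefficients of $d=G\Delta_v=\sum d_kz^k$ satisfy $d_{-k}=\epsilon d_k$.

Let $W_v=\{w\in W:wv=v\}$; it is trivial in case I and generated by the transposition $(12)$ in case II, and $w_0\notin W_v$. No $w$ satisfies $wv=-v$: otherwise the multiset $\{v_1,v_2,v_3\}$ would be symmetric about $0$, and having odd size it would contain $0$, contrary to \eqref{eq:v}. By the equality case of the Cauchy--Schwarz inequality,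
\[
\theta_*=\max_{w\notin W_v}\frac{|wv\cdot v|}{|v|^2}<1 .
\]
We fix, depending only on $v$,
\begin{equation}\label{eq:thetadelta}
\theta=\frac{1+\theta_*}{2},\qquad \delta=\min\Bigl\{\frac{1-\theta}{4},\ \frac{1}{16|v|^2}\Bigr\},
\end{equation}
so that $\theta_*<\theta<1-\delta$. The point of $\theta_*<1$ is that for $\Lambda$ close to the direction of $v$ the numerator has one dominant exponent, and all other exponents are smaller by a fixed factor.

\begin{lemma}\label{lem:lead}
Let $\Lambda\in L^+$ and $k=\Lambda\cdot v\ge1$, and suppose $|w\Lambda\cdot v|\le\theta k$ for all $w\notin W_v$. Put $\beta_\Lambda=(\chi_\Lambda+\chi_{\Lambda^*})/(|W_v|\eta(\Lambda))$. Then $\beta_\Lambda\Delta_v$ equals $z^k+\epsilon z^{-k}$ plus at most $10$ monomials, each with exponent in $[-\theta k,\theta k]$ and coefficient of absolute value at most $\max_w|\eta(w\Lambda)|/\eta(\Lambda)$.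
\end{lemma}

\begin{proof}
By \eqref{eq:dual}, $(\chi_\Lambda+\chi_{\Lambda^*})\Delta_v=N_\Lambda(z)+\epsilon N_\Lambda(z^{-1})$, a sum of twelve monomials. For $w\in W_v$ we have $w\Lambda\cdot v=k$ and $\operatorname{sgn}(w)\eta(w\Lambda)=\eta(\Lambda)$, which is a positive integer. These $w$ contribute $|W_v|\eta(\Lambda)(z^k+\epsilon z^{-k})$, and at most ten monomials remain.
\end{proof}

\begin{remark}
The hypothesis $v_1v_2v_3\ne0$ enters the proof of Theorem~\ref{thm:sharp} through $\theta_*<1$; for $v=(1,0,-1)$ one has $w_0v=-v$ and $\theta_*=1$. Coprimality enters through the reduction to cases I and II and the fact that every line $\{\xi\cdot v=k\}$ meets $L$. If $g=\gcd(v)>1$, every $P_v$ is a Laurent polynomial in $z^g$, while for $b\ge2$ the coefficient of $z$ in $F_{a,b}$ is positive. Then Theorem~\ref{thm:main} fails, and for $b\ge2$ both sides of the equivalence in Theorem~\ref{thm:sharp} are false.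
\end{remark}

\section{Two small cases and the plan of the proof}\label{sec:small}

\subsection{Removing leading terms: $v=(1,1,-2)$ and $F_{1,6}$}\label{sub:peel}
Write $\langle k\rangle=z^k+z^{-k}$ and $t=z^{-1}$. From $F_{1,6}=z^5(1-t^6)^2(1-t)^{-2}$ and \eqref{eq:Delta} we get
\[
F_{1,6}\Delta_v=2z^8(1-t^6)^2(1+t+t^2)^2=2\langle8\rangle+4\langle7\rangle+6\langle6\rangle+4\langle5\rangle+2\langle4\rangle-4\langle2\rangle-8\langle1\rangle-12 .
\]
To remove the leading term $\langle k\rangle$ we take the point $(p,q,0)$ with $p+q=k$ and $p-q\ge1$ as small as possible, together with its dual $(p,p-q,0)$. The numerators come from \eqref{eq:NII}.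
\[
\begin{array}{c|l|c|l}
(p,q) & \text{numerators} & \text{multiple} & \text{remainder}\\ \hline
(5,3),(5,2) & 4\langle8\rangle+6\langle7\rangle-10\langle1\rangle & 1/2 & \langle7\rangle+6\langle6\rangle+4\langle5\rangle+2\langle4\rangle-4\langle2\rangle-3\langle1\rangle-12\\
(4,3),(4,1) & 2\langle7\rangle+6\langle5\rangle-8\langle2\rangle & 1/2 & 6\langle6\rangle+\langle5\rangle+2\langle4\rangle-3\langle1\rangle-12\\
(4,2) & 4\langle6\rangle-8 & 3/2 & \langle5\rangle+2\langle4\rangle-3\langle1\rangle\\
(3,2),(3,1) & 2\langle5\rangle+4\langle4\rangle-6\langle1\rangle & 1/2 & 0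
\end{array}
\]
With $\lambda=(p-2,q-1,0)$, and omitting zero parts,
\[
2F_{1,6}=\bigl(s_{(3,2)}+s_{(3,1)}+s_{(2,2)}+s_{(2)}+3s_{(2,1)}+s_{(1,1)}+s_{(1)}\bigr)_v .
\]
The multiplier is needed here. Schur polynomials have nonnegative coefficients, and by \eqref{eq:NII} and \eqref{eq:Delta} the character of $(p,q,0)$ has extreme terms $(p-q)z^{p+q-3}$ and $qz^{q-2p+3}$. If $NF_{1,6}=\sum m_\Lambda\chi_\Lambda$ with integers $m_\Lambda\ge0$, every character that occurs has its exponents in $[-5,5]$, and the only such character containing $z^5$ has $p+q=8$ and $2p-q\le8$, so $(p,q)=(5,3)$. Its coefficient of $z^5$ is $2$, so $N$ is even.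

In this example all multiples came out positive, but nothing in the procedure guarantees that: the polynomial $F_{a,b}\Delta_v$ has large negative coefficients. We shall remove leading terms only from an error that is small compared with a positive approximate solution. The second example shows where that solution comes from.

\subsection{Two variables: positivity as a lift to higher dimension}\label{sub:two}
Substitute $x_1=z$, $x_2=z^{-1}$ in symmetric polynomials in two variables. The Schur polynomials give $\chi_m=z^m+z^{m-2}+\cdots+z^{-m}$, with $\chi_m\cdot(z-z^{-1})=z^{m+1}-z^{-m-1}$. For an even polynomial $F=\sum f_kz^k$ the coefficient of $z^{m+1}$ in $F\cdot(z-z^{-1})$ is $f_m-f_{m+2}$, so $F=\sum_{m\ge0}(f_m-f_{m+2})\chi_m$. Suppose $f_k=\phi(k^2)$ with $\phi$ continuously differentiable and compactly supported on $[0,\infty)$. With $\Lambda=m+1$,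
\[
f_m-f_{m+2}=\phi(\Lambda^2+1-2\Lambda)-\phi(\Lambda^2+1+2\Lambda)=-2\int_{-\Lambda}^{\Lambda}\phi'(\Lambda^2+1-2s)\,ds ,
\]
so positivity follows from $-\phi'\ge0$. This condition has a geometric meaning. Put $\gamma=-\phi'/\pi$; polar coordinates give $\int_{\mathbb{R}^2}\gamma(x^2+|y|^2)\,dy=\pi\int_{x^2}^\infty\gamma(s)\,ds=\phi(x^2)$. So $-\phi'\ge0$ says that $x\mapsto\phi(x^2)$ is the projection to a line of a nonnegative radial function on $\mathbb{R}^3$. One positive root costs one derivative of the profile $\phi$, that is, two dimensions.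

\subsection{The plan}
In three variables the lattice has rank two and there are three positive roots. We look for a radial function $q$ on the plane $\mathbb{E}$ whose sums over the lattice points of the lines $\{\xi\cdot v=k\}$ approximate the coefficients $f_k$ of $F_{a,b}$. The element $\sum q(\kappa)x^\kappa$ is $W$-invariant, and its coefficients in the basis $s_\Lambda$ turn out to be integrals of minus the third derivative of the profile of $q$. They are positive if $q$ is the projection of a positive radial function on $\mathbb{R}^{2+2\cdot3}=\mathbb{R}^8$; note that $8=\dim SU(3)$, as $3=\dim SU(2)$ above. If the sequence $f_k$ were Gaussian there would be nothing to do, since $e^{-x^2/2}$ is, up to a constant, the projection of $e^{-|y|^2/2}$ from every dimension. For $F_{a,b}$ the steps are as follows; we write $n=2a$.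
\begin{enumerate}
\item The coefficients $f_k$ are given exactly by a B-spline $B_n$ and its even derivatives, evaluated at $k/b$ (Section~\ref{sec:spline}).
\item $B_n$ is the projection of a radial function $H_0$ on $\mathbb{R}^8$ that is positive inside the ball of radius $a$, with bounds from both sides near the boundary (Section~\ref{sec:lift}).
\item Sampling gives $c_b$ on $L$ with $\chi[c_b]=F_{a,b}$ up to an error $O(b^{n-1-n/4})$ in each coefficient, and $c_b>0$ on $L^+$ except in a thin annulus, which is cut off (Section~\ref{sec:approx}).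
\item The error is removed in two stages (Section~\ref{sec:proof}). Near the extreme exponents the sign of the error is controlled, partly by exact computation. The rest is handled by a division lemma (Section~\ref{sec:division}), whose output lies deep inside the disc, where $c_b$ is large.
\end{enumerate}

\section{Division with polynomial bounds}\label{sec:division}

We need the procedure of Section~\ref{sub:peel} with bounds. Each subtraction may enlarge the remaining coefficients by a constant factor, and there are about $X$ subtractions when the exponents range up to $X$, so the naive bound is exponential in $X$. What saves us is that, by Lemma~\ref{lem:lead}, mass at exponent $k$ is moved to exponents at most $\theta k$; a weight $|k|^\ell$ with $\ell$ large then does not increase. For this the ratio $\max_w|\eta(w\Lambda)|/\eta(\Lambda)$ must be bounded. In case II it is not bounded near the ray through $v$, which lies on the wall $\eta=0$, so we use a ray tilted slightly into the chamber.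

\begin{lemma}\label{lem:div}
There are constants $k_0,\ell,C_1$ depending only on $v$ with the following property. Let $X\ge k_0$, and let $G\in\mathcal{A}_{\mathbb{R}}$ be even with $d=G\Delta_v$ supported in $[-X,X]$. Then $G=\chi[c]$ with $|c|\le C_1X^{\ell+1}\max_k|d_k|$, and $c(\Lambda)=0$ for $\Lambda\in L^+$ unless $|v||\Lambda|\le(1+\delta/4)X$ or $|\Lambda|\le C_1$.
\end{lemma}

\begin{proof}
For $\varepsilon>0$ let $\tau=(v+\varepsilon\rho)/((v+\varepsilon\rho)\cdot v)$. The denominator $|v|^2+\varepsilon(v_1-v_3)$ is positive, so $\alpha(\tau)>0$ for all positive roots, and $\tau\cdot v=1$. As $\varepsilon\to0$ we have $\tau\to v/|v|^2$, so we can fix $\varepsilon$ with $|v||\tau|\le1+\delta/8$ and $|w\tau\cdot v|\le(\theta_*+\theta)/2$ for all $w\notin W_v$. For each integer $k$ the point $k\tau$ lies on the line $\{\xi\cdot v=k\}$; choose $\Lambda_k\in L$ on this line with $|\Lambda_k-k\tau|\le|u|$. Then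
\[
\alpha(\Lambda_k)\ge k\alpha(\tau)-\sqrt2|u|,\quad |w\Lambda_k\cdot v|\le\tfrac{\theta_*+\theta}2k+|u||v|\ \ (w\notin W_v),\quad |v||\Lambda_k|\le(1+\tfrac\delta8)k+|u||v| .
\]
So there are an integer $k_0$ with $\theta k_0\ge1$ and a constant $C_2\ge1$ such that for $k\ge k_0$ we have $\Lambda_k\in L^+$, $|w\Lambda_k\cdot v|\le\theta k$ for $w\notin W_v$, $|v||\Lambda_k|\le(1+\delta/4)k$, and $|\eta(w\Lambda_k)|\le C_2\eta(\Lambda_k)$ for all $w$. The last bound is trivial in case I; in case II, $\eta(\Lambda_k)$ grows linearly in $k$ by the first inequality, and $|\eta(w\Lambda_k)|\le\sqrt2|\Lambda_k|$. Lemma~\ref{lem:lead} applies to $\beta_k=\beta_{\Lambda_k}$, with coefficients bounded by $C_2$. Choose $\ell$ with $5C_2\theta^\ell\le1$.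

For $k=\lfloor X\rfloor,\lfloor X\rfloor-1,\dots,k_0$ in turn, replace $G$ by $G-d_k\beta_k$, where $d_k$ is the coefficient of $z^k$ in the current $d=G\Delta_v$. The polynomial $G$ stays even, so $d_{-k}=\epsilon d_k$, and the step removes the coefficients at $\pm k$ and changes only coefficients at exponents in $[-\theta k,\theta k]$ otherwise. Consider $\Phi=\sum_j|d_j|\max(1,|j|)^\ell$. The step removes $2|d_k|k^\ell$ from $\Phi$ and, as $\theta k\ge1$, adds at most $10C_2|d_k|(\theta k)^\ell\le2|d_k|k^\ell$. So $\Phi$ does not increase, and every subtracted amount $|d_k|$, as well as every coefficient of the final $d$, is bounded by the initial value $\Phi_0\le(2X+1)X^\ell\max|d_j|\le3X^{\ell+1}\max|d_j|$.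

The step $k$ contributes at most $\Phi_0$ in absolute value to $c$ at $\Lambda_k$ and at $\Lambda_k^*$, and these points satisfy $|v||\Lambda|\le(1+\delta/4)X$. The $\Lambda_k$ are distinct and the $\Lambda_k^*$ are distinct, so each point receives at most two contributions. The final $G$ lies in the space $\mathcal{V}$ of all $G''\in\mathcal{A}_{\mathbb{R}}$ with $G''\Delta_v$ supported in $[-k_0,k_0]$. Multiplication by $\Delta_v$ is injective, so $\mathcal{V}$ is finite-dimensional and the largest absolute value of a coefficient of $G''\Delta_v$ is a norm on it. Fix a basis of $\mathcal{V}$, and write each basis element as $\chi[c_i]$ with a fixed finitely supported $c_i$. The coordinates of the final $G$ are bounded by a constant times $\Phi_0$, which gives the claim with $C_1$ depending only on $v$.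
\end{proof}

The hypothesis $G\in\mathcal{A}_{\mathbb{R}}$ is used only for the final remainder. This is the place where the linear condition $F_{a,b}\in\mathcal{A}_v$ will enter the proof of Theorem~\ref{thm:sharp}.

\section{The coefficients of $F_{a,b}$ and B-splines}\label{sec:spline}

Let $n=2a$ and $x_+=\max(x,0)$. The centered B-spline $B_n$ is the $n$-fold convolution of the indicator function of $[-\frac12,\frac12]$, the density of a sum of $n$ independent uniform variables on this interval. It is even and vanishes for $|x|\ge a$. The indicator is the difference of two translates of the Heaviside function, whose $n$-fold convolution is $x_+^{n-1}/(n-1)!$. Expanding by the binomial theorem and replacing $x$ by $-x$ gives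
\begin{equation}\label{eq:B}
B_n^{(m)}(x)=(-1)^m\sum_{j=0}^n(-1)^j\binom nj\frac{(a-j-x)_+^{\,n-1-m}}{(n-1-m)!}\qquad(0\le m\le n-2);
\end{equation}
in particular $B_n\in C^{n-2}$. One expects $f_k\approx b^{n-1}B_n(k/b)$. The relative error of this approximation is of order $b^{-2}$, too large for our purpose: the function $c_b$ will be as small as $b^{n-8}$, and Lemma~\ref{lem:div} loses a further factor $b^{\ell+1}$. The following exact formula allows an approximation to high order.

\begin{lemma}\label{lem:exact}
Let $F_{a,b}=\sum f_kz^k$. There are constants $p_0=1,p_1,\dots,p_{a-1}$ depending only on $n$ such that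
\[
f_k=\sum_{i=0}^{a-1}p_i\,b^{\,n-1-2i}B_n^{(2i)}(k/b)\qquad(k\in\mathbb{Z}).
\]
\end{lemma}

\begin{proof}
With $A=a(b-1)$ we have $F_{a,b}=z^{-A}(1-z^b)^n(1-z)^{-n}$, so $f_k=f_{-k}$ is the coefficient of $z^{A-k}$ in $(1-z^b)^n(1-z)^{-n}$:
\[
f_k=\sum_{j:\ A-k-jb\ge0}(-1)^j\binom nj\binom{A-k-jb+n-1}{n-1}.
\]
Put $S=(a-j)b-k$, so that $A-k-jb=S-a$. The last binomial coefficient is $\binom{S+a-1}{n-1}=T(S)$ with $T(S)=\frac1{(n-1)!}\prod_{i=-(a-1)}^{a-1}(S+i)$. This is an odd polynomial of degree $n-1$ that vanishes at the integers $|S|<a$, so the condition $S\ge a$ may be replaced by $S>0$. Define $p_i$ by $T(S)=\sum_{i=0}^{a-1}p_iS^{n-1-2i}/(n-1-2i)!$; then $p_0=1$. Since $S_+^{n-1-2i}=b^{n-1-2i}(a-j-k/b)_+^{n-1-2i}$, the claim follows from \eqref{eq:B}.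
\end{proof}

For $a=1$ the lemma says $f_k=(b-|k|)_+=bB_2(k/b)$. For $a=2$ one has $T(S)=S^3/3!-S/6$, so $p_1=-1/6$.

\section{Radial lifts of B-splines}\label{sec:lift}

\subsection{Tools}
We write $\hat f(\xi)=\int f(y)e^{-i\xi\cdot y}\,dy$ for $f\in L^1(\mathbb{R}^m)$. Then $\hat B_n(\xi)=\sigma(\xi)^n$ with $\sigma(\xi)=\frac{\sin(\xi/2)}{\xi/2}$, and $|\sigma(\xi)|\le C(1+|\xi|)^{-1}$. We use three standard facts.
\begin{itemize}
\item[(F1)] \emph{Inversion.} Integrable functions with the same transform agree almost everywhere. If $(1+|\xi|)^j\hat f$ is integrable, then $f$ agrees almost everywhere with the $C^j$ function $(2\pi)^{-m}\int\hat f(\xi)e^{i\xi\cdot y}d\xi$, whose derivatives of order at most $j$ are bounded by $(2\pi)^{-m}\int(1+|\xi|)^j|\hat f|$.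
\item[(F2)] \emph{Projection.} The projection of $f$ to a linear subspace $U$ is the function on $U$ obtained by integrating over the translates of $U^\perp$. By Fubini's theorem its transform is the restriction of $\hat f$ to $U$. If $f$ is continuous with compact support, so is the projection.
\item[(F3)] \emph{Poisson summation.} If $\zeta\in C^r(\mathbb{R})$ has compact support and $r\ge2$, then $\sum_{j\in\mathbb{Z}}\zeta(j)=\sum_{m\in\mathbb{Z}}\hat\zeta(2\pi m)$. As $|\hat\zeta(\xi)|\le|\xi|^{-r}\int|\zeta^{(r)}|$ and $2\sum_{m\ge1}(2\pi m)^{-2}<1$, this gives $|\sum_j\zeta(j)-\int\zeta|\le\int|\zeta^{(r)}|$.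
\end{itemize}
For radial functions, projection along an even-dimensional space is repeated integration of the profile. Let $\gamma$ be measurable and nonnegative, or continuous with compact support. The unit sphere in $\mathbb{R}^{2m}$ has area $2\pi^m/(m-1)!$, so polar coordinates and the substitution $s=t+|y|^2$ give
\begin{equation}\label{eq:polar}
\int_{\mathbb{R}^{2m}}\gamma(t+|y|^2)\,dy=\pi^m\int_t^\infty\frac{(s-t)^{m-1}}{(m-1)!}\,\gamma(s)\,ds .
\end{equation}
If $\gamma$ is continuous with compact support, the right side is a $C^m$ function of $t$, and $(-d/dt)^m$ applied to it gives $\pi^m\gamma(t)$.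

From a line, such lifts reach the odd dimensions $3,5,7,9$. We therefore lift $B_n$ to $\mathbb{R}^9$ and project down to $\mathbb{R}^8$, which preserves positivity. For $t=x^2$ and $x>0$ we have $-2\,d/dt=\mathsf{D}$, where $\mathsf{D}=-x^{-1}\,d/dx$. Applying $\mathsf{D}$ four times gives $\mathsf{D}^2h=x^{-2}h''-x^{-3}h'$, $\mathsf{D}^3h=-x^{-3}h'''+3x^{-4}h''-3x^{-5}h'$ and
\begin{equation}\label{eq:D4}
x^7\mathsf{D}^4h=x^3h''''-6x^2h'''+15xh''-15h' .
\end{equation}
What we need is $\mathsf{D}^4B_n>0$ on $(0,a)$. The alternating sum \eqref{eq:B} makes a direct proof for all $n$ unattractive. But convolution multiplies Fourier transforms and preserves positivity, so two values of $n$ suffice. The smallest even $n$ with $B_n\in C^4$ are $6$ and $8$, and they generate all even $n\ge12$.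

\subsection{The splines $B_6$ and $B_8$}

\begin{lemma}\label{lem:68}
$\mathsf{D}^4B_6>0$ on $(0,3)$ and $\mathsf{D}^4B_8>0$ on $(0,4)$.
\end{lemma}

\begin{proof}
Let $0<x<\nu$, $y=\nu-x$ and $t=x^2$. Then $\nu^2-t=y(2x+y)$ and $5\nu^2-t=4x^2+10xy+5y^2$. By \eqref{eq:D4},
\begin{align*}
x^7\mathsf{D}^4\frac{(\nu-x)^5}{5!}&=x^3y+3x^2y^2+\tfrac52xy^3+\tfrac58y^4=\tfrac y8(2x+y)(4x^2+10xy+5y^2)=\tfrac18(\nu^2-t)(5\nu^2-t),\\
x^7\mathsf{D}^4\frac{(\nu-x)^7}{7!}&=\tfrac16x^3y^3+\tfrac14x^2y^4+\tfrac18xy^5+\tfrac1{48}y^6=\tfrac{y^3}{48}(2x+y)^3=\tfrac1{48}(\nu^2-t)^3 .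
\end{align*}
In \eqref{eq:B} put $\nu=a-j$; only the terms with $\nu>x$ contribute. Recall that $\sum_j(-1)^j\binom njP(j)=0$ for every polynomial $P$ of degree less than $n$.

\emph{The case $n=6$.} Here $8x^7\mathsf{D}^4B_6$ is the sum over $\nu\in\{1,2,3\}$, $\nu>x$, of $P(\nu)=(\nu^2-t)(5\nu^2-t)$ with weights $15,-6,1$. Let $\Sigma$ be the full sum over $\nu=1,2,3$. The polynomial $P$ is even of degree $4$ in $\nu$, the weight of $\nu=0$ is $-20$ and $P(0)=t^2$, so $2\Sigma-20t^2=0$. For $x\in(0,1)$ we get $\Sigma=10t^2>0$. For $x\in[1,2]$ we get $10t^2-15(1-t)(5-t)=5(-t^2+18t-15)$, a concave function of $t\in[1,4]$ with values $10$ and $205$ at the ends. For $x\in[2,3)$ we get $(9-t)(45-t)>0$.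

\emph{The case $n=8$.} Here $48x^7\mathsf{D}^4B_8$ is the sum over $\nu\in\{1,2,3,4\}$, $\nu>x$, of $P(\nu)=(\nu^2-t)^3$ with weights $-56,28,-8,1$. The polynomial $P$ is even of degree $6$, the weight of $\nu=0$ is $70$ and $P(0)=-t^3$, so the full sum satisfies $2\Sigma-70t^3=0$. For $x\in(0,1)$ we get $35t^3>0$. For $x\in[1,2]$ we get $35t^3-56(t-1)^3$, which is positive because $0\le t-1\le\frac34t$ and $56\cdot\frac{27}{64}<35$. For $x\in[2,3]$ we get $(16-t)^3-8(9-t)^3>0$, because $16-t>2(9-t)$ for $t>2$. For $x\in[3,4)$ we get $(16-t)^3>0$.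
\end{proof}

\subsection{The lifts to $\mathbb{R}^9$ and $\mathbb{R}^8$}

\begin{lemma}\label{lem:R9}
For even $n=2a\ge12$ there is a continuous function $\gamma_n$ on $[0,\infty)$, positive on $[0,a^2)$ and zero on $[a^2,\infty)$, such that $\Gamma_n(y)=\gamma_n(|y|^2)$ on $\mathbb{R}^9$ has Fourier transform $\sigma(|\xi|)^n$. Moreover $\mathsf{D}^4B_n(x)=(2\pi)^4\gamma_n(x^2)$ for $x>0$.
\end{lemma}

\begin{proof}
First let $m\in\{6,8\}$ and $\gamma_m(s)=(2\pi)^{-4}(\mathsf{D}^4B_m)(\sqrt s)$ for $s>0$. The function $\phi(t)=B_m(\sqrt t)$ is $C^4$ on $(0,\infty)$, vanishes for large $t$, and satisfies $\phi''''=2^{-4}\mathsf{D}^4B_m(\sqrt t)=\pi^4\gamma_m$. Integrating four times from infinity and using \eqref{eq:polar} gives $B_m(x)=\int_{\mathbb{R}^8}\gamma_m(x^2+|y|^2)\,dy$ for $x\ne0$. By Lemma~\ref{lem:68}, $\Gamma_m(y)=\gamma_m(|y|^2)$ is continuous and positive on $0<|y|<m/2$ and zero for $|y|\ge m/2$; it may be unbounded at the origin, but by Tonelli's theorem $\int\Gamma_m=\int B_m=1$. Its projection to every line through the origin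 is $B_m$, so its transform is $\sigma(|\xi|)^m$ by (F2).

Every even $n\ge12$ is $6i+8j$ with $i+j\ge2$: take $12=6+6$, $14=6+8$, $16=8+8$ and add sixes. Let $\Gamma_n$ be the convolution of $i$ copies of $\Gamma_6$ and $j$ copies of $\Gamma_8$. Its transform is $\sigma(|\xi|)^n$, which is radial and, as $n>9$, integrable on $\mathbb{R}^9$; by (F1) we may take $\Gamma_n$ continuous and radial. It vanishes for $|y|\ge3i+4j=a$. Let $|y_0|<a$, and let $r_1,\dots,r_{i+j}\in\{3,4\}$ be the radii of the factors. Write $y_0=\sum y_l$ with $0<|y_l|<r_l$: if $y_0\ne0$ take $y_l=(r_l/a)y_0$, and if $y_0=0$ take small nonzero collinear vectors with sum zero, which is possible as there are at least two factors. There are $\varepsilon,\mu>0$ such that the $l$-th factor is at least $\mu$ on the ball of radius $\varepsilon$ about $y_l$. So $\Gamma_n$ is at least $\mu^{i+j}$ times the convolution of the indicator functions of these balls, a continuous function that is positive at $y_0$. Hence $\Gamma_n(y_0)>0$.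

The projection of $\Gamma_n$ to a line is continuous with transform $\sigma^n$, so it equals $B_n$. By \eqref{eq:polar}, $B_n(\sqrt t)=\pi^4\int_t^\infty\frac{(s-t)^3}{3!}\gamma_n(s)\,ds$, and applying $\mathsf{D}^4=2^4(d/dt)^4$ gives the last claim.
\end{proof}

Positivity alone will not suffice, because the lower order terms in Lemma~\ref{lem:exact} perturb the lift, and near the boundary the lift is small. So we need a lower bound for the lift and upper bounds for its derivatives, in terms of the distance to the boundary.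

\begin{proposition}\label{prop:H0}
For even $n=2a\ge12$ the function $H_0(y)=(2\pi)^{-8}\int_{\mathbb{R}^8}\sigma(|\xi|)^ne^{i\xi\cdot y}\,d\xi$ on $\mathbb{R}^8$ is radial, of class $C^{n-9}$, vanishes for $|y|\ge a$, and has Fourier transform $\sigma(|\xi|)^n$. There is $C=C(n)$ such that for $|y|\le a$ and all multi-indices $\beta$ with $|\beta|\le n-9$
\[
H_0(y)\ge C^{-1}(a-|y|)^{n-4},\qquad |\partial^\beta H_0(y)|\le C(a-|y|)^{n-9-|\beta|}.
\]
\end{proposition}

\begin{proof}
By (F2) and (F1), $H_0$ is the projection of $\Gamma_n$ to $\mathbb{R}^8$, that is, $H_0(y)=\int_{\mathbb{R}}\gamma_n(|y|^2+s^2)\,ds$. So $H_0$ is radial, zero for $|y|\ge a$ and positive for $|y|<a$. For $a-1<x<a$ we have $B_n(x)=(a-x)^{n-1}/(n-1)!$, whose derivatives alternate in sign, so all four terms in \eqref{eq:D4} are nonnegative. Keeping the first one, Lemma~\ref{lem:R9} gives $\gamma_n(x^2)\ge C^{-1}(a-x)^{n-5}$. Let $|y|=r$ with $0<a-r\le\frac12$ and $|s|\le a-r$. Since $a-r\le r$,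
\[
a-1<r\le\sqrt{r^2+s^2}\le r+\frac{s^2}{2r}\le r+\frac{a-r}2,
\]
so $\gamma_n(r^2+s^2)\ge C^{-1}((a-r)/2)^{n-5}$, and integration over $|s|\le a-r$ gives the lower bound. On $|y|\le a-\frac12$ the continuous function $H_0$ has a positive minimum, which gives the lower bound there.

The function $(1+|\xi|)^{n-9}\sigma(|\xi|)^n$ is integrable on $\mathbb{R}^8$, so $H_0\in C^{n-9}$ with bounded derivatives. Let $e$ be a unit vector with $y=|y|e$ and $m=n-9-|\beta|$. The function $s\mapsto\partial^\beta H_0(se)$ is $C^m$ with bounded $m$-th derivative and vanishes for $s\ge a$, so its derivatives of order at most $m$ vanish at $s=a$. Taylor's formula at $s=a$ bounds it by $C(a-s)^m$.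
\end{proof}

\section{An approximate solution}\label{sec:approx}

From now on $n=2a>224$. The letter $C$ denotes constants $C\ge1$ that depend on $n$ and $v$ but not on $b$ and may change from line to line; the same holds for constants implied by $O(\cdot)$, and ``$b$ large'' means larger than a bound depending on $n$ and $v$. Put
\[
J=\lfloor n/8\rfloor,\qquad r=2J+2 .
\]
Then $r\ge n/4$, $r\le n-2J-3$ and $n-9-2J\ge\frac{3n}4-9>0$. The number $J$ of correction terms balances two demands: a larger $J$ improves the approximation, and a smaller $J$ leaves more smoothness and more vanishing at the boundary.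

\subsection{Construction}
A second derivative on the line lifts to the Laplacian $\nabla^2$, since both multiply the transform by $-|\xi|^2$. So we put
\[
H_b=\sum_{i=0}^Jp_ib^{-2i}\nabla^{2i}H_0 ,
\]
a continuous radial function on $\mathbb{R}^8$, and write $H_b(y)=h_b(|y|^2)$ with $h_b$ continuous on $[0,\infty)$. By Proposition~\ref{prop:H0},
\begin{equation}\label{eq:Hup}
|H_b(y)|\le C(a-|y|)_+^{\,n-9-2J}.
\end{equation}
For $b$ large we also have
\begin{equation}\label{eq:Hlow}
H_b(y)\ge C^{-1}(a-|y|)^{n-4}\qquad\text{if }a-|y|\ge\tfrac12b^{-1/8}.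
\end{equation}
Indeed, with $s=a-|y|$ the term with index $i\ge1$ is at most $Cb^{-2i}s^{n-9-2i}=Cs^{n-4}b^{-2i}s^{-5-2i}\le Cs^{n-4}b^{-2i+(5+2i)/8}$, and $-2i+\frac{5+2i}8\le-\frac98$; so these terms together are at most $\frac12H_0(y)$ in absolute value.

Let $\psi_b(t)=\pi^3\int_t^\infty\frac{(s-t)^2}2h_b(s)\,ds$ for $t\ge0$, so that $\psi_b\in C^3[0,\infty)$ and $\psi_b'''=-\pi^3h_b$, and let $Q_b(y)=\psi_b(|y|^2)$ on $\mathbb{E}\cong\mathbb{R}^2$. By \eqref{eq:polar} with $m=3$, $Q_b$ is the projection of $H_b$ to a plane. So $Q_b=0$ for $|y|\ge a$ and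
\[
\hat Q_b(\xi)=\sigma(|\xi|)^n\sum_{i\le J}p_ib^{-2i}(-|\xi|^2)^i=O\bigl((1+|\xi|)^{2J-n}\bigr)
\]
uniformly in $b\ge1$. By (F1), the derivatives of $Q_b$ of order at most $n-2J-3$, in particular of order $r$, are continuous and bounded uniformly in $b$. By (F2) and (F1), the integral of $Q_b$ over a line at distance $|x|$ from the origin is $\sum_{i\le J}p_ib^{-2i}B_n^{(2i)}(x)$, since both are continuous functions of $x$ with the same transform. Now rescale, so that the line $\{\xi\cdot v=k\}$ goes to distance $|k|/b$, and antisymmetrize: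
\[
q_b(\xi)=|u||v|\,b^{n-2}Q_b(|v|\xi/b)\quad(\xi\in\mathbb{E}),\qquad c_b(\kappa)=\sum_{w\in W}\operatorname{sgn}(w)\,q_b(\kappa-w\rho)\quad(\kappa\in L).
\]
Since $q_b$ is radial, $q_b(w'\kappa-w\rho)=q_b(\kappa-w'^{-1}w\rho)$, so $c_b$ is antisymmetric. Since $w_0\rho=-\rho$, we have $q_b(-\kappa-w\rho)=q_b(\kappa-ww_0\rho)$, so $c_b(-\kappa)=-c_b(\kappa)$. If $c_b(\kappa)\ne0$, then
\begin{equation}\label{eq:supp}
|\kappa|\le ab/|v|+\sqrt2 .
\end{equation}
In $\mathbb{R}[L]$ we have $\bigl(\sum_\kappa q_b(\kappa)x^\kappa\bigr)\mathrm{Alt}_\rho=\sum_\kappa c_b(\kappa)x^\kappa=\sum_{\Lambda\in L^+}c_b(\Lambda)\mathrm{Alt}_\Lambda$. Using \eqref{eq:bialt}, canceling $\mathrm{Alt}_\rho$ in the domain $\mathbb{R}[L]$ and specializing, we obtain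
\begin{equation}\label{eq:chicb}
\chi[c_b]=\sum_{\kappa\in L}q_b(\kappa)z^{\kappa\cdot v}.
\end{equation}

\begin{lemma}\label{lem:approx}
All coefficients of $F_{a,b}-\chi[c_b]$ are $O(b^{n-1-r})$.
\end{lemma}

\begin{proof}
Fix $k$ and $\kappa_0\in L$ with $\kappa_0\cdot v=k$, and let $\zeta(s)=q_b(\kappa_0+su)$. By \eqref{eq:chicb} the coefficient of $z^k$ in $\chi[c_b]$ is $\sum_{j\in\mathbb{Z}}\zeta(j)$. The line has distance $|k|/|v|$ from the origin, and the map $\xi\mapsto|v|\xi/b$ sends it to a line at distance $|k|/b$ and multiplies lengths by $|v|/b$. Hence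
\[
\int\zeta=\frac1{|u|}\cdot|u||v|b^{n-2}\cdot\frac b{|v|}\sum_{i\le J}p_ib^{-2i}B_n^{(2i)}(k/b)=\sum_{i\le J}p_ib^{n-1-2i}B_n^{(2i)}(k/b).
\]
This differs from $f_k$ by the terms $i>J$ of Lemma~\ref{lem:exact}, which are $O(b^{n-1-2(J+1)})=O(b^{n-1-r})$. The derivative $\zeta^{(r)}$ is $O(b^{n-2-r})$ and is supported in an interval of length $O(b)$, so (F3) gives $|\sum_j\zeta(j)-\int\zeta|=O(b^{n-1-r})$, uniformly in $k$.
\end{proof}

The next lemma is the analogue of the integral formula in Section~\ref{sub:two}: the alternating sum over $W$ is a threefold difference, one for each positive root.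

\begin{lemma}\label{lem:box}
Let $\Lambda\in L^+$ and let $K_\Lambda=\prod_\alpha[-\frac{\alpha(\Lambda)}2,\frac{\alpha(\Lambda)}2]\subset\mathbb{R}^3$, a box of volume $\Pi(\Lambda)$. Then
\[
c_b(\Lambda)=8\pi^3|u||v|^7b^{n-8}\int_{K_\Lambda}h_b\Bigl(\frac{|v|^2}{b^2}\bigl(|\Lambda|^2+|\rho|^2-2(s_1+s_2+s_3)\bigr)\Bigr)ds ,
\]
and the square root of the argument of $h_b$ differs from $|v||\Lambda|/b$ by at most $\sqrt2|v|/b$.
\end{lemma}

\begin{proof}
Let $\phi(s)=|u||v|b^{n-2}\psi_b\bigl(|v|^2b^{-2}(|\Lambda|^2+|\rho|^2-2s)\bigr)$ for $|s|\le\Lambda\cdot\rho$. On this interval $|\Lambda|^2+|\rho|^2-2s$ lies in $[|\Lambda-\rho|^2,|\Lambda+\rho|^2]$, so $\phi$ is $C^3$, and the square root of this quantity differs from $|\Lambda|$ by at most $|\rho|=\sqrt2$. As $|\Lambda-w\rho|^2=|\Lambda|^2+|\rho|^2-2\Lambda\cdot w\rho$, we have $c_b(\Lambda)=\sum_w\operatorname{sgn}(w)\phi(\Lambda\cdot w\rho)$. Let $\alpha_1=\Lambda_1-\Lambda_2$, $\alpha_2=\Lambda_2-\Lambda_3$ and $\alpha_3=\alpha_1+\alpha_2=\Lambda\cdot\rho$. The even permutations of $\rho$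 are $(1,0,-1)$, $(-1,1,0)$, $(0,-1,1)$ and the odd ones are their negatives, so
\[
c_b(\Lambda)=\phi(\alpha_3)+\phi(-\alpha_1)+\phi(-\alpha_2)-\phi(-\alpha_3)-\phi(\alpha_1)-\phi(\alpha_2).
\]
On $K_\Lambda$ we have $|s_1+s_2+s_3|\le\frac12(\alpha_1+\alpha_2+\alpha_3)=\Lambda\cdot\rho$, and the fundamental theorem of calculus, applied three times, gives
\[
\int_{K_\Lambda}\phi'''(s_1+s_2+s_3)\,ds=\sum_{\varepsilon\in\{\pm1\}^3}\varepsilon_1\varepsilon_2\varepsilon_3\,\phi\bigl(\tfrac12(\varepsilon_1\alpha_1+\varepsilon_2\alpha_2+\varepsilon_3\alpha_3)\bigr).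
\]
The signs $(+,+,-)$ and $(-,-,+)$ give $-\phi(0)$ and $+\phi(0)$; the signs $(+,+,+)$, $(-,+,-)$, $(+,-,-)$ give $\phi(\alpha_3)$, $\phi(-\alpha_1)$, $\phi(-\alpha_2)$; the opposite signs give the remaining three terms of $c_b(\Lambda)$. Finally $\phi'''=(-2)^3|u||v|^7b^{n-8}\psi_b'''$ and $\psi_b'''=-\pi^3h_b$.
\end{proof}

\subsection{Three regions}
For $\kappa\in L$ define the depth $\operatorname{dep}(\kappa)=a-|v||\kappa|/b$, and let
\[
R_1=\{\operatorname{dep}\ge b^{-1/16}\},\qquad R_2=\{b^{-1/8}\le\operatorname{dep}<b^{-1/16}\},\qquad R_3=\{\operatorname{dep}<b^{-1/8}\}.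
\]
These sets are invariant under $W$ and $-1$. On $R_3$ the sign of $c_b$ is unknown, so this part has to be discarded. We discard $R_2$ as well, as a buffer: then the lower bound for $c_b$ on the part that is kept is larger, by a power of $b$, than the upper bound on the part of unknown sign.

\begin{lemma}\label{lem:regions}
For $b$ large the following hold.
\begin{itemize}
\item[(a)] $c_b\ge0$ on $L^+\cap(R_1\cup R_2)$.
\item[(b)] $c_b\ge C^{-1}b^{n-8-n/16}$ on $L^+\cap R_1$.
\item[(c)] $c_b\ge C^{-1}b^{n-8}$ on $L^+\cap\{\operatorname{dep}\ge a\delta/2\}$, and this set lies in $R_1$.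
\item[(d)] $|c_b|\le Cb^{n-4-3n/64}$ on $R_2\cup R_3$.
\item[(e)] $|c_b|\le Cb^{n-3-3n/32}$ on $R_3$.
\end{itemize}
\end{lemma}

\begin{proof}
In Lemma~\ref{lem:box} each argument of $h_b$ is $|y|^2$ with $|(a-|y|)-\operatorname{dep}(\Lambda)|\le\sqrt2|v|/b$. If $\operatorname{dep}(\Lambda)\ge b^{-1/8}$ and $b$ is large, then $a-|y|\ge\frac12\operatorname{dep}(\Lambda)\ge\frac12b^{-1/8}$, so \eqref{eq:Hlow} and $\Pi(\Lambda)\ge2$ give $c_b(\Lambda)\ge C^{-1}b^{n-8}\operatorname{dep}(\Lambda)^{n-4}$. This proves (a), (b) and (c). For (d) and (e) we may assume $\Lambda\in L^+$ by antisymmetry, and $c_b(\Lambda)\ne0$, so $\Pi(\Lambda)\le Cb^3$ by \eqref{eq:supp}. If $\operatorname{dep}(\Lambda)<b^{-\mu}$ with $\mu\in\{\frac1{16},\frac18\}$, then $a-|y|\le2b^{-\mu}$ for $b$ large, and \eqref{eq:Hup} gives $|c_b(\Lambda)|\le Cb^{n-5-\mu(n-9-2J)}\le Cb^{n-5+9\mu-3n\mu/4}$. Since $9/16<1$ and $9/8<2$, this proves (d) and (e).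
\end{proof}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:proof}

Let $\ell$ be the constant of Lemma~\ref{lem:div}, which depends only on $v$, and choose $a_*$ so that $n=2a\ge2a_*$ implies
\begin{equation}\label{eq:astar}
\frac n{32}>7\qquad\text{and}\qquad \frac{3n}{64}>\ell+11 .
\end{equation}
Fix $a\ge a_*$, let $b$ be large, and assume $F=F_{a,b}\in\mathcal{A}_v$. Put
\[
A=a(b-1),\qquad M=A+v_1-v_3,\qquad X=(1-\delta)ab .
\]
By \eqref{eq:Delta}, $F\Delta_v$ is supported in $[-M,M]$. Since $\theta<1-\delta$, we have $\theta M\le X$ for $b$ large.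

\subsection{The truncated solution and its error}
Let $c_0=c_b$ on $R_1$ and $c_0=0$ elsewhere. Then $c_0$ is antisymmetric, nonnegative on $L^+$ by Lemma~\ref{lem:regions}(a), and satisfies $c_0(-\kappa)=-c_0(\kappa)$. Hence $c_0(\Lambda^*)=-c_0(w_0\Lambda)=c_0(\Lambda)$, and $\chi[c_0]$ is even by \eqref{eq:dual}. Let $d=(F-\chi[c_0])\Delta_v$; then $d_{-k}=\epsilon d_k$. Write $F-\chi[c_0]=(F-\chi[c_b])+\chi[c_b-c_0]$. By Lemma~\ref{lem:approx}, $r\ge n/4$ and \eqref{eq:num},
\begin{equation}\label{eq:d}
d_k=O(b^{n-1-n/4})+\sum_{\kappa\in R_2\cup R_3,\ \kappa\cdot v=k}c_b(\kappa)\eta(\kappa).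
\end{equation}
By \eqref{eq:supp} the sum has $O(b)$ nonzero terms, in which $|\eta|=O(b)$. So Lemma~\ref{lem:regions}(d) gives
\begin{equation}\label{eq:dabs}
|d_k|\le Cb^{n-3n/64}\qquad\text{for all }k .
\end{equation}
Moreover $d$ is supported in $[-M,M]$, because on $R_1$ we have $|\kappa\cdot v|\le|\kappa||v|\le ab-b^{15/16}\le M$ for $b$ large.

One would like to apply Lemma~\ref{lem:div} to $d$ at once. But its output would be supported out to and beyond the boundary of the disc, where $c_0$ is small or zero and cannot absorb a correction of unknown sign. So the exponents $|k|>X$ are removed first, by corrections whose sign we control. The bound \eqref{eq:dabs} is useless for this, since $n-\frac{3n}{64}$ exceeds the exponent $n-8-\frac n{16}$ in Lemma~\ref{lem:regions}(b). We need a better lower bound for $d_k$, and it comes from the geometry of the cap that the half-plane $\{\xi\cdot v\ge X\}$ cuts from the disc: the cap is so narrow that it meets only the chambers adjacent to the direction of $v$, where $c_b\eta$ has no sign changes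 caused by antisymmetry.

\begin{lemma}\label{lem:cap}
Let $b$ be large, $c_b(\kappa)\ne0$ and $\kappa\cdot v\ge X$. Then $\kappa=w\Lambda$ with $w\in W_v$ and $\Lambda\in L^+$, and $c_b(\kappa)\eta(\kappa)=c_b(\Lambda)\eta(\Lambda)$ with $\eta(\Lambda)>0$. Consequently
\begin{equation}\label{eq:dlow}
d_k\ge-Cb^{n-1-3n/32}\qquad(k\ge X).
\end{equation}
\end{lemma}

\begin{proof}
Put $y=\kappa/(ab)$. Then $|y||v|\le1+o(1)$ as $b\to\infty$ by \eqref{eq:supp}, and $y\cdot v\ge1-\delta$, so
\[
\Bigl|y-\frac v{|v|^2}\Bigr|^2=|y|^2-\frac{2\,y\cdot v}{|v|^2}+\frac1{|v|^2}\le\frac{2\delta+o(1)}{|v|^2}.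
\]
For a positive root with $\alpha(v)\ge1$, the bound $\delta\le1/(16|v|^2)$ gives
\[
\alpha(y)\ge\frac1{|v|^2}-\frac{\sqrt{4\delta+o(1)}}{|v|}\ge\frac1{2|v|^2}-o(1)>0 .
\]
In case I this applies to all positive roots, so $\kappa\in L^+$. In case II it gives $\kappa_1>\kappa_3$ and $\kappa_2>\kappa_3$, and $\kappa_1\ne\kappa_2$ because $c_b$ vanishes on the walls. So $\kappa$ or $(12)\kappa$ lies in $L^+$, and the transposition changes the signs of both $c_b$ and $\eta$. In \eqref{eq:d} the terms from $R_2$ are therefore nonnegative by Lemma~\ref{lem:regions}(a), and the terms from $R_3$ add up to $O(b\cdot b\cdot b^{n-3-3n/32})$ by Lemma~\ref{lem:regions}(e). As $\frac14>\frac3{32}$, \eqref{eq:dlow} follows.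
\end{proof}

\subsection{First stage: the exponents $|k|>X$}
As in Section~\ref{sub:peel}, we place the correction for the exponent $k$ at the point of $L^+$ of least norm on its line. This is the deepest point available, so either $c_0$ is large there, or $c_0$ vanishes on the whole line and $d_k$ can be computed exactly.

\begin{lemma}\label{lem:min}
There is $C_0$ depending only on $v$ such that for all large integers $k$ the set $L^+\cap\{\xi\cdot v=k\}$ has a point $\Lambda_k^\circ$ of least norm, with $|\Lambda_k^\circ-kv/|v|^2|\le C_0$, $1\le\eta(\Lambda_k^\circ)\le2$ and $|w\Lambda_k^\circ\cdot v|\le\theta k$ for $w\notin W_v$.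
\end{lemma}

\begin{proof}
On the line the norm increases with the distance to the foot point $kv/|v|^2$. In case I the lattice point of the line nearest to the foot point is within $|u|$ of it, and there $\alpha\ge k/|v|^2-\sqrt2|u|>0$ for all positive roots if $k$ is large; so this point lies in $L^+$. In case II the lattice points of the line have representatives $(p,q,0)$ with $p+q=k$. The projection to $\mathbb{E}$ is $(p-\frac k3,q-\frac k3,-\frac k3)$ and the foot point is $(\frac k6,\frac k6,-\frac k3)$, so the difference is $\frac{p-q}2(1,-1,0)$, of norm $|p-q|/\sqrt2$. The point is in $L^+$ if and only if $p>q>0$, so for $k\ge3$ the nearest one has $\eta=p-q\in\{1,2\}$, according to the parity of $k$. In both cases $|w\Lambda_k^\circ\cdot v|\le\theta_*k+C_0|v|\le\theta k$ for $w\notin W_v$ and $k$ large.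
\end{proof}

For $b$ large the lemma applies to all integers $k$ with $X<k\le M$. With $\beta_\Lambda$ as in Lemma~\ref{lem:lead} put
\[
\chi[c_1]=\sum_{X<k\le M}d_k\,\beta_{\Lambda_k^\circ},\qquad d'=d-\chi[c_1]\Delta_v ,
\]
where $c_1$ is read off from the definition of $\beta_\Lambda$. By Lemma~\ref{lem:lead} and $\theta k\le\theta M\le X$, the summand with index $k$ affects the exponents outside $[-X,X]$ only at $\pm k$, where it cancels $d_kz^k+d_{-k}z^{-k}$. So no iteration is needed, and $d'$ is supported in $[-X,X]$. There are $O(b)$ summands, and the coefficients in Lemma~\ref{lem:lead} are at most $\max_w|\eta(w\Lambda^\circ_k)|=O(b)$, so \eqref{eq:dabs} gives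
\begin{equation}\label{eq:dprime}
|d'_k|\le Cb^{n+2-3n/64}\qquad\text{for all }k .
\end{equation}
The points $\Lambda_k^\circ$ lie on different lines, and $\Lambda_k^{\circ*}\cdot v=-w_0\Lambda_k^\circ\cdot v\le\theta k\le X$ because $w_0\notin W_v$, so no $\Lambda_k^{\circ*}$ equals a $\Lambda_{k'}^\circ$. Thus
\[
c_1(\Lambda_k^\circ)=c_1(\Lambda_k^{\circ*})=\frac{d_k}{|W_v|\eta(\Lambda_k^\circ)},
\]
with denominator at least $1$, and $c_1=0$ at all other points of $L^+$.

\begin{lemma}\label{lem:stage1}
For $b$ large, $c_0+c_1\ge\frac34c_0\ge0$ on $L^+$.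
\end{lemma}

\begin{proof}
Where $c_1=0$ this is $c_0\ge0$. Both $c_0$ and $c_1$ take the same values at $\Lambda$ and $\Lambda^*$, so it remains to show $c_1\ge-\frac14c_0$ at $\Lambda_k^\circ$ for $X<k\le M$.

\emph{Case $\Lambda_k^\circ\in R_1$.} By \eqref{eq:dlow}, $c_1(\Lambda_k^\circ)\ge-Cb^{n-1-3n/32}$, while $c_0(\Lambda_k^\circ)\ge C^{-1}b^{n-8-n/16}$ by Lemma~\ref{lem:regions}(b). The difference of the exponents is $(n-8-\frac n{16})-(n-1-\frac{3n}{32})=\frac n{32}-7>0$ by \eqref{eq:astar}.

\emph{Case $\Lambda_k^\circ\notin R_1$.} Here $c_0(\Lambda_k^\circ)=0$, and we have to show $d_k\ge0$. Suppose $c_0(\kappa)\ne0$ for some $\kappa$ with $\kappa\cdot v=k$. By Lemma~\ref{lem:cap}, $\kappa=w\Lambda$ with $w\in W_v$ and $\Lambda\in L^+$. Then $\Lambda\cdot v=k$, so $|\kappa|=|\Lambda|\ge|\Lambda_k^\circ|$ and $\operatorname{dep}(\kappa)\le\operatorname{dep}(\Lambda_k^\circ)<b^{-1/16}$, contradicting $\kappa\in R_1$. By \eqref{eq:num}, $\chi[c_0]\Delta_v$ has no term $z^k$, so $d_k$ is the coefficient of $z^k$ in $F\Delta_v$. From $\Lambda_k^\circ\notin R_1$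 we get $ab-b^{15/16}<|v||\Lambda_k^\circ|\le k+C_0|v|$, so $i=M-k$ satisfies $0\le i<v_1-v_3+b^{15/16}+C_0|v|<b$ for $b$ large. With $t=z^{-1}$, \eqref{eq:Delta} gives
\[
F\Delta_v=C_vz^M(1-t^b)^n(1-t)^{-n}\prod_m(1-t^m),
\]
where $C_v\in\{1,2\}$ and the product has three factors with $m=v_{i'}-v_{j'}\ge1$ in case I and two factors with $m=3$ in case II. Since $i<b$, the factor $(1-t^b)^n$ does not affect the coefficient of $t^i$. The remaining power series has nonnegative coefficients, because $n\ge3$ and each $(1-t^m)/(1-t)=1+t+\cdots+t^{m-1}$ has nonnegative coefficients, as does $(1-t)^{-1}$. Hence $d_k\ge0$.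
\end{proof}

\subsection{Second stage: division}
Let $G=F-\chi[c_0]-\chi[c_1]$. It is even, it lies in $\mathcal{A}_{\mathbb{R}}$ because $F\in\mathcal{A}_v$, and $G\Delta_v=d'$ is supported in $[-X,X]$. Lemma~\ref{lem:div} and \eqref{eq:dprime} give $G=\chi[c_2]$ with $|c_2|\le Cb^{n+\ell+3-3n/64}$. If $\Lambda\in L^+$ and $c_2(\Lambda)\ne0$, then $|v||\Lambda|\le(1+\frac\delta4)(1-\delta)ab\le(1-\frac\delta2)ab$, or $|\Lambda|\le C_1$, which implies the same bound for $b$ large; so $\operatorname{dep}(\Lambda)\ge a\delta/2$. At such points Lemmas~\ref{lem:stage1} and~\ref{lem:regions}(c) give $c_0+c_1\ge\frac34c_b\ge C^{-1}b^{n-8}$. By \eqref{eq:astar}, $n+\ell+3-\frac{3n}{64}<n-8$, so $|c_2|\le c_0+c_1$ there for $b$ large. At all other points of $L^+$ we have $c_2=0$ and $c_0+c_1\ge0$. Hence $c=c_0+c_1+c_2$ is finitely supported, nonnegative on $L^+$, and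
\[
F=\sum_{\Lambda\in L^+}c(\Lambda)\chi_\Lambda .
\]

\subsection{Rational coefficients}
The numbers $c(\Lambda)$ are real. By Carath\'eodory's theorem for cones, an element of the convex cone spanned by finitely many vectors is a nonnegative combination of linearly independent ones among them. So $F=\sum_i\mu_i\chi_{\Lambda_i}$ with $\mu_i\ge0$ and linearly independent $\chi_{\Lambda_i}\in\mathbb{Z}[z^{\pm1}]$. The $\mu_i$ are the unique solution of a linear system with rational coefficients and rational right side, so they are rational by Cramer's rule. Let $N\ge1$ be a common denominator and $P=\sum_iN\mu_is_{\lambda_i}$, where $\lambda_i$ is a partition belonging to $\Lambda_i$. Then $NF=P_v$, the coefficients $N\mu_i$ are nonnegative integers, and $P\ne0$ since $F\ne0$. Taking for $b_*(a)$ a bound beyond which all of the finitely many conditions ``$b$ large'' hold, we have proved Theorem~\ref{thm:sharp}, and with it Theorem~\ref{thm:main}. \qed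

\section{The case $v=(1,1,-2)$}\label{sec:112}

By the normalization in Section~\ref{sec:lattice} it suffices to prove Corollary~\ref{cor:112} for $v=(1,1,-2)$. The obstruction found in the introduction describes $\mathcal{A}_v$ completely. Let $\omega=e^{2\pi i/3}$.

\begin{proposition}\label{prop:A112}
For $v=(1,1,-2)$ we have $\mathcal{A}_v=\{f\in\mathbb{Q}[z^{\pm1}]:f'(1)=f'(\omega)=f'(\omega^2)=0\}$.
\end{proposition}

\begin{proof}
Let $\mathcal{C}$ be the right side. It is a ring by the product rule and contains $e_1=2z+z^{-2}$ and $e_2=z^2+2z^{-1}$, which generate $\mathcal{A}_v$ because $x_1x_2x_3\mapsto1$. So $\mathcal{A}_v\subset\mathcal{C}$, and we compare dimensions. For $f=\sum f_kz^k$ let $m_j=\sum_{k\equiv j\ (3)}kf_k$. Then $zf'(z)=m_0+m_1z+m_2z^2$ whenever $z^3=1$, and a polynomial of degree at most $2$ with three zeros vanishes, so $f\in\mathcal{C}$ if and only if $m_0=m_1=m_2=0$. Let $V_K$ be the space of Laurent polynomials with exponents in $[-K,K]$. For $K\ge3$ the three linear forms $m_j$ are nonzero on $V_K$ and involve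 disjoint sets of coefficients, so $\dim(\mathcal{C}\cap V_K)=2K+1-3=2K-2$.

We show $\dim(\mathcal{A}_v\cap V_K)\ge2K-2$ by induction. For $K=3$ the elements $1$, $e_1$, $e_2$ and $e_1e_2=2z^3+5+2z^{-3}$ are linearly independent. Let $K\ge4$. If $K=2m$ take $g=e_2^m$, with exponents from $-m$ to $K$; if $K=2m+1$, so $m\ge2$, take $g=e_2^me_1$, with exponents from $-m-2>-K$ to $K$. Then $g$ contains $z^K$ but not $z^{-K}$. The substitution $z\mapsto z^{-1}$ interchanges $e_1$ and $e_2$, so $g(z^{-1})\in\mathcal{A}_v$, and it contains $z^{-K}$ but not $z^K$. So $g(z)$ and $g(z^{-1})$ are independent modulo $V_{K-1}$, and the dimension grows by at least $2$. Hence $\mathcal{A}_v\cap V_K=\mathcal{C}\cap V_K$ for all $K\ge3$.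
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:112}]
By Theorem~\ref{thm:sharp} it suffices to show, for $a\ge1$ and $b\ge2$, that $F=F_{a,b}$ lies in $\mathcal{A}_v$ if and only if $3\mid b$. On the unit circle
\[
\varphi(\vartheta)=F(e^{i\vartheta})=\Bigl(\frac{\sin(b\vartheta/2)}{\sin(\vartheta/2)}\Bigr)^{2a},\qquad \varphi'(\vartheta)=ie^{i\vartheta}F'(e^{i\vartheta}).
\]
The function $\varphi$ is even, so $F'(1)=0$, and $F'(\omega)=0$ if and only if $F'(\omega^2)=0$. By Proposition~\ref{prop:A112}, $F\in\mathcal{A}_v$ if and only if $\varphi'(2\pi/3)=0$. If $3\mid b$, then $\varphi$ vanishes to order $2a\ge2$ at $2\pi/3$, so $F\in\mathcal{A}_v$. If $3\nmid b$, then $\varphi(2\pi/3)\ne0$, and logarithmic differentiation gives $\varphi'=a\varphi\cdot(b\cot\frac{b\vartheta}2-\cot\frac\vartheta2)$. At $\vartheta=2\pi/3$ we have $\cot\frac{b\pi}3=\pm\cot\frac\pi3$, with sign $+$ if $b\equiv1$ and $-$ if $b\equiv2\pmod3$, so $\varphi'(2\pi/3)=a\,\varphi(2\pi/3)\cot\frac\pi3\,(\pm b-1)$. This is nonzero for $b\ge2$, so $F\notin\mathcal{A}_v$.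
\end{proof}

The proof shows that for this $v$ Proposition~\ref{prop:known} holds with $a_0'=1$ and $b_0'=3$, so in case II the proof of Theorem~\ref{thm:main} is self-contained.

\begin{thebibliography}{1}

\bibitem{JKTY}
Michael Joswig, Mario Kummer, Andreas Thom, Claudia He Yun,
\emph{Some thoughts and experiments on Bergman's compact amalgamation problem},
arXiv:2304.08365 (2023).

\end{thebibliography}
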